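# The sharp index 3/16 in the $L^4$ Bourgain-space embedding for capillary waves on the sphere

## 1. The index 1/4 as a first guess

How many derivatives on the sphere does it cost to control the $L^4$ norm, in space and time, of a function that nearly solves the linearized capillary water wave equation on a spherical drop? Two methods, one that counts resonant pairs of frequencies and one that localizes in time with a parametrix, give the same number, $1/4$. When two unrelated methods agree, one first guesses that the number is right. We make the question precise and then test the guess on functions whose norms can be computed by hand.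

Let $S^2$ be the unit sphere with its standard metric and Laplace–Beltrami operator $\Delta$. Let $\Pi_n$ be the orthogonal projection of $L^2(S^2)$ onto $V_n$, the space of spherical harmonics of degree $n$ (restrictions to $S^2$ of homogeneous harmonic polynomials of degree $n$). Then $\dim V_n=2n+1$ and $-\Delta=n(n+1)$ on $V_n$. The norm $\|\cdot\|$ without index is that of $L^2(S^2)$, or of a Hilbert tensor product of such spaces.

**Definition (dispersion operator).** Let $D[0]$ be the Dirichlet–Neumann operator of the unit ball. A harmonic $Y\in V_n$ extends harmonically to the ball as $r^nY$, with normal derivative $nY$ at $r=1$, so $D[0]=n$ on $V_n$. Put $\Lambda=\big(D[0](-\Delta-2)\big)^{1/2}$. Since $n(n+1)-2=(n-1)(n+2)$,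
$$\Lambda\Pi_n=\Lambda(n)\Pi_n,\qquad \Lambda(n)=\sqrt{n(n-1)(n+2)} .$$
For example $\Lambda(0)=\Lambda(1)=0$ and $\Lambda(2)=\sqrt8$; for large $n$, $\Lambda(n)\approx n^{3/2}$.

**Definition (norms).** Let $\|f\|_{H^s}^2=\sum_n(1+n)^{2s}\|\Pi_nf\|^2$, $\langle a\rangle=(1+a^2)^{1/2}$ and $\widehat G(\tau)=\int_{\mathbb R}e^{-it\tau}G(t)\,dt$. For $F\in C_0^\infty(\mathbb R\times S^2)$,
$$\|F\|_{X^{s,b}}^2=\sum_{n\ge0}\int_{\mathbb R}(1+n)^{2s}\,\langle\tau+\Lambda(n)\rangle^{2b}\,\|\widehat{\Pi_nF}(\tau)\|^2\,d\tau .\tag{1}$$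

The weight $\langle\tau+\Lambda(n)\rangle$ measures how far $F$ is from solving $(\partial_t+i\Lambda)F=0$. The basic example is a free solution cut off in time, $F=\chi(t)e^{-it\Lambda}f$ with $\chi\in C_0^\infty(\mathbb R)$. Here $\widehat{\Pi_nF}(\tau)=\widehat\chi(\tau+\Lambda(n))\Pi_nf$, and the substitution $\tau\mapsto\tau-\Lambda(n)$ in (1) gives
$$\|F\|_{X^{s,b}}=c_{\chi,b}\,\|f\|_{H^s},\qquad c_{\chi,b}^2=\int_{\mathbb R}\langle\tau\rangle^{2b}|\widehat\chi(\tau)|^2d\tau .\tag{2}$$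

The embedding in question is
$$\|F\|_{L^4(\mathbb R\times S^2)}\le C_{s,b}\|F\|_{X^{s,b}}\qquad\text{for all }F\in C_0^\infty(\mathbb R\times S^2).\tag{$\ast$}$$

The following is given. Let $\rho$ be the infimum of the exponents $\rho'$ for which, with some constant $C_{\rho'}$ and all large $A$,
$$\#\Big\{(n_1,n_2)\in\mathbb N^2:\ \tfrac12\le\tfrac{n_2}{n_1}\le2,\ |\Lambda(n_1)+\Lambda(n_2)-A|\le\tfrac12\Big\}\le C_{\rho'}A^{\rho'} .$$
Then $\rho=1/3$, and $(\ast)$ holds for all $s>3\rho/8+1/8=1/4$ and all $b>1/2$. The parametrix method for local-in-time $L^4$ Strichartz estimates of the linear flow predicts the same index $1/4$. Chengyang Shao, "Longtime Dynamics of Irrotational Spherical Water Drops: Initial Notes", arXiv:2301.00115 (2023), is the source of the problem: do there exist $s<1/4$ and $b>1/2$ for which $(\ast)$ holds? The first guess says no.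

**Conventions.** $C,c>0$ are constants, absolute or depending only on $b$ (further dependence is indicated by subscripts), which may change from line to line. $X\asymp Y$ means $cY\le X\le CY$. We write $\|x\|_{\mathbb Z}$ for the distance from $x$ to $\mathbb Z$, and $e(x)=e^{2\pi ix}$. $N_0$ is a sufficiently large absolute integer constant.

## 2. Single harmonics and packets of equatorial harmonics

By (2) with $\chi=1$ on $[-1,1]$, $(\ast)$ implies $\|e^{-it\Lambda}f\|_{L^4([-1,1]\times S^2)}\le C\|f\|_{H^s}$. To support the guess we need some $f$ that forces $s\ge1/4$. Throughout this section we use coordinates $x=(\sqrt{1-z^2}\cos\theta,\sqrt{1-z^2}\sin\theta,z)$, with area element $d\theta\,dz$.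

**One equatorial harmonic.** Let $Y_n=(x_1+ix_2)^n\in V_n$, so $|Y_n|=(1-z^2)^{n/2}$. For $p\in\{2,4\}$ and $n\ge2$,
$$\|Y_n\|_{L^p(S^2)}^p=2\pi\int_{-1}^1(1-z^2)^{np/2}\,dz\asymp n^{-1/2} .\tag{3}$$
The upper bound follows from $1-z^2\le e^{-z^2}$. For the lower bound restrict to $|z|\le n^{-1/2}$, where the integrand is at least $(1-1/n)^{2n}\ge\frac1{16}$. Since $|e^{-it\Lambda(n)}Y_n|$ does not depend on $t$, the ratio of the $L^4$ norm to the $H^s$ norm is $\asymp n^{-1/8}/(n^{s}n^{-1/4})=n^{1/8-s}$. This harmonic forces only $s\ge1/8$.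

**One zonal harmonic.** Let $f=P_n(z)$, the Legendre polynomial; $\|f\|^2=4\pi/(2n+1)$. Bernstein's inequality $|P_n(\cos\vartheta)|\le(2/(\pi n\sin\vartheta))^{1/2}$, with $|P_n|\le1$ and $\sin\vartheta\ge2\vartheta/\pi$ on $[0,\pi/2]$, gives
$$\|P_n\|_{L^4}^4\le4\pi\Big[\int_0^{1/n}\vartheta\,d\vartheta+\int_{1/n}^{\pi/2}\frac{4}{\pi^2n^2\sin\vartheta}\,d\vartheta\Big]\le Cn^{-2}(1+\log n).$$
So $\|f\|_{L^4}^4/\|f\|^4\le C(1+\log n)$: these functions are harmless for every $s>0$.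

**A packet of equatorial harmonics.** We combine neighboring degrees so that the pieces add up to a pulse running around the equator, and take as many as possible without the pulse dispersing within unit time. Let $\chi\in C_0^\infty(\mathbb R)$, $\chi=1$ on $[-1,1]$, let $\eta>0$ be a small absolute constant, $N$ a large integer, $M=\lfloor\eta N^{1/4}\rfloor\ge1$, and
$$F(t,x)=\chi(t)\sum_{n=N}^{N+M}e^{-it\Lambda(n)}(x_1+ix_2)^n\in C_0^\infty(\mathbb R\times S^2).$$

*The right side.* By (2), (3), and $M+1\le2M$, for any $s,b\in\mathbb R$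
$$\|F\|_{X^{s,b}}^2\le C_{s,b,\chi}\,N^{2s}\,M\,N^{-1/2}.$$

*The left side.* For $|z|\le N^{-1/2}$ and $n\le2N$ we have $(1-z^2)^{n/2}\ge(1-\frac1N)^N\ge\frac14$. The phases are $n\theta-t\Lambda(n)$. Extend $\Lambda$ to real arguments: $\Lambda(x)=x^{3/2}u(1/x)$ with $u(y)=(1+y-2y^2)^{1/2}$ smooth near $0$, so $\Lambda''(x)=O(x^{-1/2})$. By Taylor's formula, for $n=N+m$, $0\le m\le M$, $|t|\le1$,
$$n\theta-t\Lambda(n)=\big[N\theta-t\Lambda(N)\big]+m\big(\theta-t\Lambda'(N)\big)+O(m^2N^{-1/2}),\qquad m^2N^{-1/2}\le\eta^2 .$$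
If $\operatorname{dist}(\theta-t\Lambda'(N),2\pi\mathbb Z)\le\eta/M$, then modulo $2\pi$ every phase differs from the first bracket by at most $\eta+C\eta^2$, which is at most $\pi/3$ once $\eta$ is small. The real parts after removing the common phase then give $|F|\ge(M+1)\cdot\frac14\cdot\frac12\ge cM$. For each $t\in[-1,1]$ the set of such $(\theta,z)$ with $|z|\le N^{-1/2}$ has measure $\ge cM^{-1}N^{-1/2}$. Hence $\|F\|_{L^4}^4\ge cM^3N^{-1/2}$ and
$$\frac{\|F\|_{L^4}^4}{\|F\|_{X^{s,b}}^4}\ \ge\ c_{s,b}\,\frac{M^3N^{-1/2}}{N^{4s}M^2N^{-1}}=c_{s,b}\,MN^{1/2-4s}\ \ge\ c'_{s,b}\,N^{3/4-4s}.\tag{4}$$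
This tends to infinity if $s<3/16$, for every $b\in\mathbb R$.

So our worst test function forces $s\ge3/16$, which is more than $1/8$ and less than $1/4$. Either a worse function exists, or the guess is wrong. The guess is wrong.

## 3. The theorems

**Theorem 1.** Let $b>1/2$ and $s>3/16$. Then $(\ast)$ holds.

**Theorem 2.**
(i) For every $b>1/2$ there is $C_b$ such that for all real $N\ge1$ and all $F\in C_0^\infty(\mathbb R\times S^2)$ containing only degrees $n\in[N,3N/2)$,
$$\|F\|_{L^4(\mathbb R\times S^2)}\le C_bN^{3/16}\|F\|_{X^{0,b}}.\tag{5}$$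
(ii) $(\ast)$ holds for $s=3/16$ and every $b>1/2$.
(iii) $(\ast)$ fails for every $s<3/16$ and every $b\in\mathbb R$.

So for $b>1/2$, $(\ast)$ holds if and only if $s\ge3/16$. Likewise $\|e^{-it\Lambda}f\|_{L^4([0,1]\times S^2)}\le C\|f\|_{H^s}$ holds for all $f\in C^\infty(S^2)$ if and only if $s\ge3/16$.

In particular the answer to the problem is yes: $s=1/5<1/4$ works with any $b>1/2$. The proof does not use the value of $\rho$.

Part (iii) was proved in Section 2. Since the packet has degrees in $[N,3N/2)$, (4) with $s=0$ also shows that the factor $N^{3/16}$ in (5) is optimal. The main work is (5).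

**Low degrees.** We first dispose of bounded $N$ in (5). Fix $n$ and put $H(t)=e^{it\Lambda(n)}\Pi_nF(t)$. Then $\widehat H(\tau)=\widehat{\Pi_nF}(\tau-\Lambda(n))$, so up to a constant factor $\|\Pi_nF\|_{X^{0,b}}$ is the norm of $H$ in $H^b(\mathbb R;V_n)$. As $b>1/2$, $H^b(\mathbb R)\subset L^2\cap L^\infty\subset L^4$; and $V_n$ is finite-dimensional, so its $L^4$ and $L^2$ norms are comparable. Hence
$$\|\Pi_nF\|_{L^4}\le C_{n,b}\|\Pi_nF\|_{X^{0,b}}.\tag{6}$$
Summing over the finitely many $n<3N_0/2$ gives (5) for $1\le N\le N_0$. From now on, in the proof of (5), $N\ge N_0$.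

## 4. Uniform coupling times the number of resonant pairs

The natural way to treat $L^4$ is to square: $\|F\|_{L^4}^4=\|F^2\|_{L^2}^2$, since $|F^2|=|F|^2$. Let $F=\sum_nF_n$ have degrees in $[N,3N/2)$. Sogge's $L^4$ bound $\|f\|_{L^4}\le Cn^{1/8}\|f\|$ for $f\in V_n$ and Hölder's inequality give $\|fg\|\le CN^{1/4}\|f\|\|g\|$ for $f\in V_{n_1}$, $g\in V_{n_2}$. Expand $\widehat{F^2}$ as a convolution and apply the triangle inequality over pairs $(n_1,n_2)$, then Cauchy–Schwarz with the weights $\langle\tau+\Lambda(n)\rangle^b$ (Section 7 does this in detail). The result is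
$$\|F\|_{L^4}^4\le C\,N^{1/2}\cdot\sup_A\#\big\{(n_1,n_2):|\Lambda(n_1)+\Lambda(n_2)-A|\le\tfrac12\big\}\cdot\|F\|_{X^{0,b}}^4 ,$$
with $n_1,n_2\in[N,3N/2)$ in the count. For a nonempty count $A\asymp N^{3/2}$, so the count is at most $C_{\rho'}N^{3\rho'/2}$ for every $\rho'>\rho$. The exponent of $N$ is $\frac14(\frac12+\frac{3\rho'}2)=\frac18+\frac{3\rho'}8$, and we are back at $1/4$.

Neither factor can be lowered. The coupling $N^{1/2}$ is attained: for $f=Y_{n_1}$, $g=Y_{n_2}$, (3) gives $\|fg\|^2/(\|f\|^2\|g\|^2)\asymp N^{-1/2}/N^{-1}=N^{1/2}$. The count $N^{1/2}$ is attained too: there are at least $cN^2$ pairs, their sums $\Lambda(n_1)+\Lambda(n_2)$ lie in an interval of length $CN^{3/2}$, so some window of length $1$ contains at least $cN^{1/2}$ of them. The argument stops here.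

The loss comes from multiplying the two worst cases. The triangle inequality over pairs treats all products as if they could be parallel. But $Y_{n_1}Y_{n_2}=Y_{n_1+n_2}$, so strongly coupled equatorial products are orthogonal unless they have the same $n_1+n_2$. So we split $F^2$ by its *output degree* $k$ before using the triangle inequality. We shall see that the squared coupling $V_{n_1}\times V_{n_2}\to V_k$ is at most about $N^{1/2}(1+n_1+n_2-k)^{-1/2}$, large only when $n_1+n_2$ is close to $k$. For fixed $k$ the resonant pairs must then be counted with the weight $(1+n_1+n_2-k)^{-1/2}$, and this weighted count turns out to be at most $CN^{1/4}$. The product is $N^{3/4}$, whose fourth root is $N^{3/16}$.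

## 5. The coupling of $V_{n_1}$ and $V_{n_2}$ into $V_k$

Facts used. Rotations act unitarily on $V_n$, irreducibly, and $V_{n_1}\otimes V_{n_2}$ is the orthogonal sum of irreducible components of dimensions $2k+1$, $|n_1-n_2|\le k\le n_1+n_2$, each occurring once (Clebsch–Gordan). The projection $\Pi_n$ has kernel $Z_n(x,y)=\frac{2n+1}{4\pi}P_n(x\cdot y)$. Finally, Adams' formula (J. C. Adams, Proc. Roy. Soc. London 27 (1878)): if $n_1+n_2+k=2g$ is even and $|n_1-n_2|\le k\le n_1+n_2$, then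
$$\int_{-1}^1P_{n_1}P_{n_2}P_k\,dt=\frac2{2g+1}\,\frac{A_{g-n_1}A_{g-n_2}A_{g-k}}{A_g},\qquad A_r=2^{-r}\binom{2r}r .$$
For instance, for $n_1=n_2=1$, $k=2$, the left side is $\int_{-1}^1t^2\cdot\frac{3t^2-1}2dt=\frac35-\frac13=\frac4{15}$, and the right side is $\frac25\cdot\frac{1\cdot1\cdot1}{3/2}=\frac4{15}$.

**Lemma 1.** Let $P_k$ be the orthogonal projection of $V_{n_1}\otimes V_{n_2}$ onto its irreducible component of dimension $2k+1$, where $|n_1-n_2|\le k\le n_1+n_2$. Let $B:V_{n_1}\otimes V_{n_2}\to V_k$ be the linear extension of $f\otimes g\mapsto\Pi_k(fg)$. Then $\|Bw\|=c_{n_1n_2k}\|P_kw\|$ for all $w$, with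
$$c_{n_1n_2k}^2=\frac{(2n_1+1)(2n_2+1)}{8\pi}\int_{-1}^1P_{n_1}P_{n_2}P_k\,dt .\tag{7}$$
The coupling vanishes if $n_1+n_2+k$ is odd or $k\notin[|n_1-n_2|,n_1+n_2]$. If $n_1,n_2\in[N,3N/2)$ and $N\le k\le n_1+n_2$, then
$$c_{n_1n_2k}^2\le CN^{1/2}(1+n_1+n_2-k)^{-1/2}.\tag{8}$$

*Proof.* **Step 1: reduce the norm to one number.** Multiplication of functions and $\Pi_k$ commute with rotations, so $B$ is $SO(3)$-equivariant. By Schur's lemma it vanishes on all components not isomorphic to $V_k$, and on the $k$-component (if there is one) it is a constant $c\ge0$ times a unitary map onto $V_k$. So $\|Bw\|=c\|P_kw\|$, and the Hilbert–Schmidt norm satisfies $\|B\|_{HS}^2=c^2(2k+1)$.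

**Step 2: compute the Hilbert–Schmidt norm.** Take orthonormal bases $(e_i),(f_j),(g_l)$ of $V_{n_1},V_{n_2},V_k$. Then
$$\|B\|_{HS}^2=\sum_{i,j,l}\Big|\int e_if_j\overline{g_l}\Big|^2=\iint Z_{n_1}(x,y)Z_{n_2}(x,y)Z_k(y,x)\,dx\,dy .$$
The integrand depends only on $t=x\cdot y$, so this equals
$$\frac{(2n_1+1)(2n_2+1)(2k+1)}{64\pi^3}\cdot4\pi\cdot2\pi\int_{-1}^1P_{n_1}P_{n_2}P_k\,dt .$$
Dividing by $2k+1$ gives (7). If $n_1+n_2+k$ is odd, the integrand in (7) is odd and $c=0$.

**Step 3: estimate.** Let $n_1+n_2+k=2g$. Since $\binom{2r}r\asymp4^r(1+r)^{-1/2}$, we have $A_r\asymp2^r(1+r)^{-1/2}$. As $(g-n_1)+(g-n_2)+(g-k)=g$, the powers of $2$ in Adams' formula cancel, and the integral is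
$$\asymp g^{-1/2}\big[(1+g-n_1)(1+g-n_2)(1+g-k)\big]^{-1/2}.$$
Under the assumptions of (8), $g\asymp N$. Since $|n_1-n_2|\le N/2$ and $k\ge N$, $g-n_1=\frac{k-(n_1-n_2)}2\ge\frac N4$, and likewise $g-n_2\ge\frac N4$. Finally $g-k=\frac{n_1+n_2-k}2$. So $c^2\le CN^2\cdot N^{-1/2}\cdot N^{-1}\cdot(1+n_1+n_2-k)^{-1/2}$, which is (8). $\square$

*Check.* For $n_1=n_2=1$, $k=2$, (7) gives $c^2=\frac9{8\pi}\cdot\frac4{15}=\frac3{10\pi}$. Directly: $Y_1\otimes Y_1$ is a highest-weight vector, so it lies in the component $k=2$, and $c^2=\|Y_2\|^2/\|Y_1\|^4=\frac{32\pi}{15}\big/\big(\frac{8\pi}3\big)^2=\frac3{10\pi}$.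

*The condition $k\ge N$ cannot be dropped.* For $n_1=n_2=n$ and $k=0$, (7) gives $c^2_{nn0}=\frac{(2n+1)^2}{8\pi}\cdot\frac2{2n+1}=\frac{2n+1}{4\pi}\asymp N$. This single coupling already exceeds the target $N^{3/4}$. In Section 7 we therefore arrange that the output degree is never below $N$.

## 6. Counting resonant pairs with the weight $(1+n_1+n_2-k)^{-1/2}$

**Proposition 1.** For $N\ge N_0$, $A\in\mathbb R$, $k\in\mathbb Z$,
$$S(A,k):=\sum_{\substack{n_1,n_2\in[N,3N/2),\ n_1+n_2\ge k\\|\Lambda(n_1)+\Lambda(n_2)-A|\le1/2}}(1+n_1+n_2-k)^{-1/2}\le CN^{1/4}.$$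

The bound cannot be improved. Take $n=\lfloor5N/4\rfloor$, $A=2\Lambda(n)$, $k=2n$. Since $\Lambda''=O(x^{-1/2})$, $|\Lambda(n+j)+\Lambda(n-j)-2\Lambda(n)|\le Cj^2N^{-1/2}\le\frac12$ for $|j|\le cN^{1/4}$, and all these pairs have weight $1$. These are the pairs inside the packet of Section 2. So many pairs can sit on *one* line $n_1+n_2=p$. The proof must show that this happens only for $p$ near one value, and that elsewhere the lines carrying a resonant pair are sparse.

*Proof.* **Step 1: replace $\Lambda$ by a pure power.** The aim is explicit coordinates. We have $\Lambda(n)^2=n^3+n^2-2n$ and $(n+\frac13)^3=n^3+n^2+\frac n3+\frac1{27}$. The squares of $\Lambda(n)$ and $(n+\frac13)^{3/2}$ differ by $\frac{7n}3+\frac1{27}\le3n$, and dividing by the sum of the two numbers, which is at least $n^{3/2}$,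
$$\big|\Lambda(n)-(n+\tfrac13)^{3/2}\big|\le3n^{-1/2}\qquad(n\ge1).$$
Put
$$p=n_1+n_2,\quad m=|n_1-n_2|\in[0,\tfrac N2],\quad q=p+\tfrac23\in[2N,3N+1],\quad\varphi(q,m)=\Big(\frac{q+m}2\Big)^{3/2}+\Big(\frac{q-m}2\Big)^{3/2}.$$
The numbers $\frac{q\pm m}2$ are $n_1+\frac13$ and $n_2+\frac13$ in some order. Call $(p,m)$ *admissible* if it comes from a pair $n_1,n_2\in[N,3N/2)$ with $|\Lambda(n_1)+\Lambda(n_2)-A|\le\frac12$; this does not involve $k$. For $N\ge N_0$ every admissible $(p,m)$ satisfies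
$$|\varphi(q,m)-A|\le\tfrac12+6N^{-1/2}\le1 .\tag{9}$$
Each $(p,m)$ comes from at most two pairs $(n_1,n_2)$. We may assume that an admissible pair exists, so $A\asymp N^{3/2}$.

For $2N\le q\le3N+1$ and $0\le m\le q/2$ put $x=\frac{q+m}2$, $y=\frac{q-m}2$. Then $x,y\asymp N$ and $\partial_m\varphi=\frac34(\sqrt x-\sqrt y)=\frac34\frac m{\sqrt x+\sqrt y}\asymp mN^{-1/2}$. Integrating, for $0\le m\le m'\le q/2$,
$$\varphi(q,m')-\varphi(q,m)\asymp N^{-1/2}(m'^2-m^2).\tag{10}$$

**Step 2: how many $m$ on one line.** Let $M_p=\{m:(p,m)\text{ admissible}\}$. For $m\le m'$ in $M_p$, (9) and (10) give $(m'-m)(m'+m)=m'^2-m^2\le CN^{1/2}$. With $m,m'$ the minimum and maximum of $M_p$, this shows $\#M_p\le CN^{1/4}$, and also $\#M_p\le1+CN^{1/2}/\min M_p$ if $\min M_p>0$.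

To see where $M_p$ can be large, let $g(q)=\varphi(q,0)=2(q/2)^{3/2}$ and let $q_0=2(A/2)^{2/3}$, so $g(q_0)=A$. Put $d=d(p)=q_0-q$, the distance from the line to the critical one. Note that $g'(q)=\frac32(q/2)^{1/2}\ge\frac32N^{1/2}$ for $q\ge2N$.

If $d\le-1$, then $q-1\ge q_0$, and $\varphi(q,m)\ge g(q)\ge A+\big(g(q)-g(q-1)\big)>A+1$ for $N\ge N_0$, contradicting (9). So $d>-1$ for admissible pairs.

If $d\ge1$, then $A-g(q)=g(q_0)-g(q)\ge\frac32N^{1/2}d$. By (9), $\varphi(q,m)-\varphi(q,0)\ge\frac32N^{1/2}d-1\ge N^{1/2}d$, and (10) yields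
$$m\ge c(Nd)^{1/2}.\tag{11}$$
Hence $\#M_p\le1+Cd^{-1/2}\le C$. Also $d\le CN$, because $m\le N/2$.

If we stopped here and used only $\#M_p\le C$ for $d\ge1$, we would get $\sum_{\ell\le CN}(1+\ell)^{-1/2}\asymp N^{1/2}$ in place of $N^{1/4}$. We need that most lines carry no admissible pair at all.

**Step 3: the resonance curve.** We show that a line with an admissible pair gives a near-integer value of a curved function $\mu$, and we compute $\mu''$. Let
$$Q=\{q\in[2N,3N+1]:\ \varphi(q,0)<A<\varphi(q,q/2)\}.$$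
Both $\varphi(q,0)$ and $\varphi(q,q/2)=(3q/4)^{3/2}+(q/4)^{3/2}$ increase with $q$, so $Q$ is an interval. For $q\in Q$ let $\mu(q)\in(0,q/2)$ be the unique solution of $\varphi(q,\mu(q))=A$. It is unique, and smooth by the implicit function theorem, since $\partial_m\varphi>0$ for $m>0$.

Let $(p,m)$ be admissible with $d\ge1$. Then $q\in Q$: we have $g(q)<A$ since $q<q_0$, and by (9), (10) and $m\le N/2$, $q/2\ge N$,
$$\varphi(q,q/2)\ge A-1+cN^{-1/2}\big(N^2-\tfrac{N^2}4\big)>A .$$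
Moreover $|\varphi(q,m)-\varphi(q,\mu(q))|\le1$ gives $|m^2-\mu^2|\le CN^{1/2}$ by (10). Dividing by $m+\mu\ge m$ and using (11),
$$\|\mu(q)\|_{\mathbb Z}\le|m-\mu(q)|\le\frac{CN^{1/2}}m\le C_1d^{-1/2}.\tag{12}$$

*The second derivative.* On the curve write $\frac{q+\mu}2=\mathsf a^2$, $\frac{q-\mu}2=\mathsf b^2$ with $\mathsf a,\mathsf b>0$, and $r=\mathsf b/\mathsf a$. Since $0<\mu<q/2$, $r^2=\frac{q-\mu}{q+\mu}\in(\frac13,1)$. From $\mathsf a^3+\mathsf b^3=A$ we get $\mathsf a^2=A^{2/3}(1+r^3)^{-2/3}$, so $q=\mathsf a^2+\mathsf b^2=A^{2/3}h(r)$ with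
$$h(r)=(1+r^2)(1+r^3)^{-2/3},\qquad h'(r)=2r(1+r^3)^{-5/3}\big[(1+r^3)-r(1+r^2)\big]=2r(1-r)(1+r^3)^{-5/3}.$$
Also $A^{2/3}h(1)=2\cdot2^{-2/3}A^{2/3}=q_0$. Integrating $h'$ from $r$ to $1$ and using $A^{2/3}\asymp N$,
$$d=q_0-q=A^{2/3}\big(h(1)-h(r)\big)\asymp N(1-r)^2\qquad\text{on }Q .$$
Differentiating $\mathsf a^3+\mathsf b^3=A$ and $\mathsf a^2+\mathsf b^2=q$ in $q$ gives $\mathsf a^2\mathsf a'+\mathsf b^2\mathsf b'=0$ and $2\mathsf a\mathsf a'+2\mathsf b\mathsf b'=1$, hence $2\mathsf a\mathsf a'=-\frac{\mathsf b}{\mathsf a-\mathsf b}$ and $2\mathsf b\mathsf b'=\frac{\mathsf a}{\mathsf a-\mathsf b}$. As $\mu=\mathsf a^2-\mathsf b^2$,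
$$\mu'(q)=-\frac{\mathsf a+\mathsf b}{\mathsf a-\mathsf b}=-\frac{1+r}{1-r}.$$
Since $\frac{d}{dr}\big(-\frac{1+r}{1-r}\big)=-\frac2{(1-r)^2}$ and $\frac{dr}{dq}=\frac1{A^{2/3}h'(r)}$,
$$\mu''(q)=-\frac{(1+r^3)^{5/3}}{r\,A^{2/3}(1-r)^3},\qquad-\mu''(q)\asymp N^{-1}(1-r)^{-3}\asymp N^{1/2}d^{-3/2}.\tag{13}$$

**Step 4: few lines carry an admissible pair.** *Claim.* If $\Delta\ge1$ and $I$ is a set of consecutive integers $p$ with $d(p)\in[\Delta,2\Delta]$, then
$$\#\{(p,m)\text{ admissible},\ p\in I\}\le CN^{1/4}\big(1+\#I\,\Delta^{-1/2}\big).\tag{14}$$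

By Step 2, $\#M_p\le C$ here, so it suffices to bound the number of *good* $p\in I$, those carrying an admissible pair. If $\Delta\le N^{1/2}$, the trivial bound $\#I\le\#I\,N^{1/4}\Delta^{-1/2}$ suffices.

Let $\Delta>N^{1/2}$. If there is no good $p$ we are done; otherwise $\Delta\le d\le CN$ by Step 2. Shrink $I$ to the smallest set of consecutive integers containing all good $p$. The shifts $p+\frac23$ of its first and last elements lie in the interval $Q$, so $p+\frac23\in Q$ for all real $p$ between them. If $\#I=1$, (14) is clear, so let $\#I\ge2$. We may take $C_1\ge1$ in (12). Put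
$$\delta=C_1\Delta^{-1/2}\le C_1N^{-1/4}\le\tfrac14\quad(N\ge N_0),\qquad K=\lfloor1/(2\delta)\rfloor\asymp\Delta^{1/2},\quad K\ge2 .$$
By (12), $\|\mu(p+\frac23)\|_{\mathbb Z}\le\delta\le\frac1{2K}$ for good $p$. The Fejér kernel
$$\mathcal F_K(x)=\sum_{|h|<K}\Big(1-\frac{|h|}K\Big)e(hx)=\frac1K\Big(\frac{\sin\pi Kx}{\sin\pi x}\Big)^2\ge0$$
satisfies $\mathcal F_K(x)\ge4K/\pi^2$ for $\|x\|_{\mathbb Z}\le\frac1{2K}$, since then (for $|x|\le\frac1{2K}$) $|\sin\pi Kx|\ge2K|x|$ and $|\sin\pi x|\le\pi|x|$. Hence the number of good $p$ is at most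
$$\frac{\pi^2}{4K}\sum_{p\in I}\mathcal F_K\big(\mu(p+\tfrac23)\big)\le\frac CK\Big(\#I+\sum_{h=1}^{K-1}\Big|\sum_{p\in I}e\big(h\mu(p+\tfrac23)\big)\Big|\Big).$$

Van der Corput's second derivative test (Titchmarsh, *The Theory of the Riemann Zeta-Function*, Thm. 5.9) says: if $f$ is twice continuously differentiable and real, and $0<\lambda\le|f''|\le\alpha\lambda$ on the real interval spanned by $I$, $\#I\ge2$, then $\big|\sum_{p\in I}e(f(p))\big|\le C_\alpha\big(\#I\,\lambda^{1/2}+\lambda^{-1/2}\big)$. (Including or excluding one endpoint of $I$ is harmless, since $\#I\lambda^{1/2}+\lambda^{-1/2}\ge2(\#I)^{1/2}\ge1$.) On our interval $d\in[\Delta,2\Delta]$, so by (13) the test applies to $f=h\mu(\cdot+\frac23)$ with $\lambda\asymp h\lambda_1$, $\lambda_1=N^{1/2}\Delta^{-3/2}$, and an absolute $\alpha$. Summing $h^{1/2}$ and $h^{-1/2}$ over $h<K$, the number of good $p$ is at most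
$$C\Big(\frac{\#I}K+\#I\,\lambda_1^{1/2}K^{1/2}+\lambda_1^{-1/2}K^{-1/2}\Big)\le C\Big(\#I\,\Delta^{-1/2}+\#I\,N^{1/4}\Delta^{-1/2}+N^{-1/4}\Delta^{1/2}\Big).$$
Since $\Delta\le CN$, the last term is at most $CN^{1/4}$. This proves (14).

**Step 5: sum against the weight.** Write $\ell=p-k\ge0$ and $D=q_0-\frac23-k$. Then $\ell+d=D$ for every line: being close to output degree $k$ (small $\ell$) and being close to the critical line (small $d$) compete. Recall $d>-1$.

(a) $-1<d<1$. The values of $d$ are spaced by $1$, so at most two $p$ occur, each with $\#M_p\le CN^{1/4}$ and weight at most $1$. The contribution is $\le CN^{1/4}$.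

(b) $d\ge1$, $\ell=0$. One line, $\#M_p\le C$. The contribution is $\le C$.

(c) $d\ge1$, $\ell\ge1$. Then $D\ge2$, and we split at $d=D/2$.

First let $d\ge D/2$, so $d\in[D/2,D]$ and $\ell\le D/2$. For $\ell\in[2^a,2^{a+1})$ with $2^a\le D/2$, apply (14) with $\Delta=D/2\ge1$ and $\#I\le2^a$. The contribution is
$$\le C\sum_{2^a\le D/2}2^{-a/2}N^{1/4}\big(1+2^aD^{-1/2}\big)\le CN^{1/4}\big(1+D^{1/2}D^{-1/2}\big)\le CN^{1/4}.$$

Now let $1\le d<D/2$. Then $\ell>D/2$, so all weights are at most $CD^{-1/2}$. For $d\in[2^a,2^{a+1})$ with $2^a<D/2$, (14) with $\Delta=2^a$, $\#I\le2^a$ gives at most $CN^{1/4}(1+2^{a/2})$ admissible pairs. The contribution is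
$$\le CD^{-1/2}N^{1/4}\big(\log(2+D)+D^{1/2}\big)\le CN^{1/4}.$$

Adding the cases, and the factor $2$ for passing from $(p,m)$ to $(n_1,n_2)$, proves the proposition. $\square$

## 7. Harmonics rotating in a common direction, and the proof of (5)

The bound (8) needs $k\ge N$. A product of two waves traveling the same way round an axis has large angular momentum, hence large degree. So we decompose $F$ into six pieces, each rotating definitely about one axis.

**Definition (rotation generators).** For $a=1,2,3$ let $J_a=-i(x\times\nabla)_a$. These are self-adjoint on each $V_n$, with spectrum $\{-n,\dots,n\}$, and $\sum_aJ_a^2=n(n+1)$ on $V_n$. For instance $J_3=-i\partial_\theta$ and $J_3Y_n=nY_n$.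

**Step 1: the decomposition.** On $V_n$, $n\ge1$, define by functional calculus
$$T_a^\pm=\zeta_\pm\Big(\frac{J_a}{\sqrt{n(n+1)}}\Big),\quad\zeta_\pm(t)=t^2\,1_{\{\pm t\ge1/2\}},\qquad E=\sum_a\zeta_0\Big(\frac{J_a}{\sqrt{n(n+1)}}\Big),\quad\zeta_0(t)=t^2\,1_{\{|t|<1/2\}} .$$
Since $\zeta_++\zeta_-+\zeta_0=t^2$ and $\sum_aJ_a^2=n(n+1)$,
$$\sum_a(T_a^++T_a^-)+E=I .$$
The spectrum of $J_a/\sqrt{n(n+1)}$ lies in $[-1,1]$, so $\|T_a^\pm\|\le1$, and $\|E\|\le3\cdot\frac14=\frac34$. So $I-E$ is invertible with $\|(I-E)^{-1}\|\le4$, and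
$$F=(I-E)(I-E)^{-1}F=\sum_{a,\pm}T_a^\pm(I-E)^{-1}F,\qquad\|T_a^\pm(I-E)^{-1}F\|_{X^{0,b}}\le4\|F\|_{X^{0,b}},$$
because the operators act on each $V_n$ and are independent of $t$.

*Example.* On $V_1$ the spectrum of $J_a/\sqrt2$ is $\{0,\pm\frac1{\sqrt2}\}$. So $E=0$, and $T_3^\pm$ is $\frac12$ times the orthogonal projection onto the line spanned by $x_1\pm ix_2$. The six operators add up to $I$ because $\sum_aJ_a^2=2$.

**Step 2: low output degrees disappear.** It suffices to prove (5) for each of the six pieces $G=T_a^\pm(I-E)^{-1}F$. Take the sign $+$; for the sign $-$ reverse the signs of all eigenvalues below. Write $G=\sum_{n\in[N,3N/2)}G_n$. Each $G_n$ is smooth and compactly supported in $t$, with values in the span of the $J_a$-eigenvectors in $V_n$ with eigenvalue $\ge\frac12\sqrt{n(n+1)}\ge\frac n2$. Since $J_a$ is a derivation, a product of eigenfunctions is an eigenfunction with the sum of the eigenvalues. So $G_{n_1}G_{n_2}$ contains only $J_a$-eigenvalues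 $\ge\frac{n_1+n_2}2\ge N$. As $J_a$ commutes with $\Pi_k$ and has spectrum in $[-k,k]$ on $V_k$,
$$\Pi_k(G_{n_1}G_{n_2})=0\quad\text{unless }N\le k\le n_1+n_2 .\tag{15}$$
So (8) applies to every nonvanishing term.

**Step 3: Cauchy–Schwarz for each output degree.** Put $w_n(\tau)=\langle\tau+\Lambda(n)\rangle$. The Fourier transform of a product is $\frac1{2\pi}$ times the convolution, so by Lemma 1 and (15), for $k\ge N$,
$$\|\widehat{\Pi_k(G^2)}(\tau)\|\le\frac1{2\pi}\sum_{n_1+n_2\ge k}\int c_{n_1n_2k}\,\big\|P_k\big(\widehat G_{n_1}(\tau_1)\otimes\widehat G_{n_2}(\tau-\tau_1)\big)\big\|\,d\tau_1 ,$$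
and the left side is zero for $k<N$. Here $P_k$ is well defined, as $k\ge N>|n_1-n_2|$. Multiply and divide by $w_{n_1}(\tau_1)^bw_{n_2}(\tau-\tau_1)^b$ and apply Cauchy–Schwarz in $(n_1,n_2,\tau_1)$:
$$\|\widehat{\Pi_k(G^2)}(\tau)\|^2\le C\,\Theta\sum_{n_1+n_2\ge k}\int w_{n_1}(\tau_1)^{2b}w_{n_2}(\tau-\tau_1)^{2b}\big\|P_k\big(\widehat G_{n_1}(\tau_1)\otimes\widehat G_{n_2}(\tau-\tau_1)\big)\big\|^2d\tau_1 ,$$
$$\Theta=\sup_{\tau,\;k\ge N}\ \sum_{n_1+n_2\ge k}c_{n_1n_2k}^2\int w_{n_1}(\tau_1)^{-2b}w_{n_2}(\tau-\tau_1)^{-2b}\,d\tau_1 .$$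
Now sum over $k$. Here no orthogonality is lost: $\sum_k\|P_k(u\otimes v)\|^2\le\|u\|^2\|v\|^2$. Then integrate in $\tau$, where the integrals separate, and use Plancherel:
$$\|G\|_{L^4}^4=\|G^2\|_{L^2}^2=\frac1{2\pi}\sum_k\int\|\widehat{\Pi_k(G^2)}(\tau)\|^2d\tau\le C\,\Theta\,\|G\|_{X^{0,b}}^4 .$$

**Step 4: bound $\Theta$.** We first do the integral in $\tau_1$. Put $u=\tau_1+\Lambda(n_1)$, $v=\tau-\tau_1+\Lambda(n_2)$, $\sigma=u+v=\tau+\Lambda(n_1)+\Lambda(n_2)$. Either $|u|\ge|\sigma|/2$, and then $\langle u\rangle^{-2b}\le2^{2b}\langle\sigma\rangle^{-2b}$, or the same holds for $v$. As $2b>1$, the remaining factor is integrable, so the integral is at most $C_b\langle\sigma\rangle^{-2b}$.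

Each pair $(n_1,n_2)$ satisfies $|\Lambda(n_1)+\Lambda(n_2)-(\nu-\tau)|\le\frac12$, that is $|\sigma-\nu|\le\frac12$, for some $\nu\in\mathbb Z$, and then $\langle\sigma\rangle\asymp\langle\nu\rangle$. Group the pairs by $\nu$ and use (8) and Proposition 1:
$$\Theta\le C_b\sum_{\nu\in\mathbb Z}\langle\nu\rangle^{-2b}\,N^{1/2}\,\sup_{A,k}S(A,k)\le C_bN^{1/2}N^{1/4}=C_bN^{3/4}.$$
Thus $\|G\|_{L^4}\le C_bN^{3/16}\|G\|_{X^{0,b}}$. Summing the six pieces gives (5). This proves Theorem 2(i). $\square$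

## 8. Summing blocks above the critical index: Theorem 1

Let $s>3/16$, $b>1/2$, $F\in C_0^\infty(\mathbb R\times S^2)$. Put $N_j=(\frac32)^jN_0$ and let $F_j$ be the part of $F$ with degrees in $[N_j,\frac32N_j)=[N_j,N_{j+1})$. These intervals partition $[N_0,\infty)$, so $F=\sum_{n<N_0}\Pi_nF+\sum_{j\ge0}F_j$ in $L^2$. By (5), and since $(1+n)^{-s}\le N_j^{-s}$ on the $j$-th block,
$$\sum_j\|F_j\|_{L^4}\le C\sum_jN_j^{3/16}\|F_j\|_{X^{0,b}}\le C\sum_jN_j^{3/16-s}\|F\|_{X^{s,b}}\le C_{s,b}\|F\|_{X^{s,b}} .$$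
The last norm is finite because $F$ is smooth with compact support. So the series converges in $L^4$, necessarily to the same limit as in $L^2$. The finitely many low degrees are covered by (6). Hence $(\ast)$ holds, which proves Theorem 1. Since $3/16<1/4$, the answer to the problem is yes. $\blacksquare$

## 9. Square functions: the endpoint $s=3/16$ and the linear flow

At $s=3/16$ the geometric series of Section 8 no longer converges. We replace the triangle inequality over blocks by a square function bound, which sums the blocks in $\ell^2$, just as the $X^{s,b}$ norm does.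

**Step 1: the square function bound.** Choose $\psi\in C_0^\infty((\frac12,2))$ with $\sum_{j\ge0}\psi(2^{-j}\lambda)=1$ for $\lambda\ge1$, and a real $\tilde\psi\in C_0^\infty((\frac14,4))$ with $\tilde\psi=1$ on $\operatorname{supp}\psi$. Put $Q_j=\psi(2^{-j}\sqrt{-\Delta})$, $\tilde Q_j=\tilde\psi(2^{-j}\sqrt{-\Delta})$; then $\tilde Q_jQ_j=Q_j$. For example, on $V_1$, where $\lambda=\sqrt2$, only $Q_0$ and $Q_1$ can be nonzero.

For signs $\epsilon_j=\pm1$ the functions $m(\lambda)=\sum_{j\le j_0}\epsilon_j\tilde\psi(2^{-j}\lambda)$ satisfy $|\lambda^\alpha m^{(\alpha)}(\lambda)|\le C_\alpha$, uniformly in the signs and $j_0$, because at each $\lambda$ only boundedly many terms are nonzero. The spectral multiplier theorem on compact manifolds (Seeger–Sogge, Indiana Univ. Math. J. 38 (1989); Sogge, *Fourier Integrals in Classical Analysis*, Sect. 5.3) says that such $m(\sqrt{-\Delta})$ are bounded on $L^p$, $1<p<\infty$, with norms controlled by the $C_\alpha$.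 So the operators $\sum_{j\le j_0}\epsilon_j\tilde Q_j$ are bounded on $L^{4/3}(S^2)$, uniformly in the signs and $j_0$. Average the $4/3$-th power of this bound over independent random signs, use Khinchine's inequality pointwise, and let $j_0\to\infty$:
$$\Big\|\Big(\sum_j|\tilde Q_jh|^2\Big)^{1/2}\Big\|_{L^{4/3}}\le C\|h\|_{L^{4/3}} .$$

Let $f$ be smooth with $\Pi_0f=0$, so that only $\lambda=\sqrt{n(n+1)}\ge\sqrt2$ occur and $f=\sum_jQ_jf$. For smooth $h$, since $\tilde Q_j$ is self-adjoint,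
$$|\langle f,h\rangle|=\Big|\sum_j\langle Q_jf,\tilde Q_jh\rangle\Big|\le\Big\|\Big(\sum_j|Q_jf|^2\Big)^{1/2}\Big\|_{L^4}\Big\|\Big(\sum_j|\tilde Q_jh|^2\Big)^{1/2}\Big\|_{L^{4/3}} .$$
By duality $\|f\|_{L^4}\le C\big\|(\sum_j|Q_jf|^2)^{1/2}\big\|_{L^4}$. Apply this to $F(t)-\Pi_0F(t)$ for each $t$ (note $Q_j\Pi_0=0$), integrate the fourth powers in $t$, and use Minkowski's inequality in the form $\big\|\sum_j|Q_jF|^2\big\|_{L^2}\le\sum_j\big\||Q_jF|^2\big\|_{L^2}$:
$$\|F-\Pi_0F\|_{L^4(\mathbb R\times S^2)}\le C\Big(\sum_j\|Q_jF\|_{L^4(\mathbb R\times S^2)}^2\Big)^{1/2}.\tag{16}$$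

**Step 2: insert the block estimate.** $Q_jF$ contains only degrees $n\ge1$ with $2^{j-1}<\sqrt{n(n+1)}<2^{j+1}$. Since $n<\sqrt{n(n+1)}\le\sqrt2\,n$, these satisfy $2^{j-3/2}<n<2^{j+1}$. The range is covered by at most five disjoint blocks $[N,\frac32N)$ with $N\ge1$, $N\asymp2^j$, because $(\frac32)^5>2^{5/2}$ (for $j\le1$ start at $N=1$). The triangle inequality over these blocks and (5) give
$$\|Q_jF\|_{L^4}\le C_b2^{3j/16}\|Q_jF\|_{X^{0,b}} .$$
Each degree $n$ is seen by boundedly many $j$, all with $2^j\asymp n$, so $\sum_j2^{3j/8}\|Q_jF\|_{X^{0,b}}^2\le C\|F\|_{X^{3/16,b}}^2$. With (16), and (6) for $\Pi_0F$, we obtain $(\ast)$ for $s=3/16$ and every $b>1/2$. As $\|F\|_{X^{s,b}}$ increases with $s$, $(\ast)$ holds for all $s\ge3/16$. This proves Theorem 2(ii). $\square$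

**Step 3: the linear flow.** Let $f\in C^\infty(S^2)$, $\chi\in C_0^\infty(\mathbb R)$ with $\chi=1$ on $[0,1]$, fix some $b>1/2$, and apply (ii) to $F=\chi(t)e^{-it\Lambda}f\in C_0^\infty(\mathbb R\times S^2)$. By (2),
$$\|e^{-it\Lambda}f\|_{L^4([0,1]\times S^2)}\le\|F\|_{L^4(\mathbb R\times S^2)}\le C\,c_{\chi,b}\|f\|_{H^{3/16}} ,$$
and the $H^s$ norm increases with $s$. For $s<3/16$ take $f=\sum_{n=N}^{N+M}(x_1+ix_2)^n$ with $M$ as in Section 2. The lower bound there holds for each $t\in[-1,1]$ separately, so restricting to $t\in[0,1]$ gives $\|e^{-it\Lambda}f\|_{L^4([0,1]\times S^2)}^4\ge cM^3N^{-1/2}$. Since $\|f\|_{H^s}^4\le C_sN^{4s}M^2N^{-1}$, the quotient is again at least $c_sN^{3/4-4s}\to\infty$. So the linear estimate holds exactly for $s\ge3/16$, and Theorem 2 is proved. $\blacksquare$
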